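\title{Affine K-systems with nearby centralizers that are not Lie groups}

\begin{abstract}
A conjecture posed by Damjanovi\'c, Wilkinson, Wu and Xu asserts that an affine diffeomorphism $f_0$ of a compact homogeneous manifold is a K-system if and only if the smooth centralizer of every $C^\infty$ diffeomorphism sufficiently $C^1$-close to $f_0$ is a $C^0$-closed Lie subgroup of the diffeomorphism group. We show that the ``only if'' direction fails. The simplest counterexample is the time-one map of the geodesic flow of a closed hyperbolic surface, lifted horizontally to a flat circle bundle with dense holonomy: the holonomy can be perturbed to have finite image, and then every diffeomorphism of the circle that commutes with this finite group gives an element of the centralizer. For flat bundles with a compact connected fiber group $K$, deforming the holonomy produces counterexamples exactly when $K$ is not semisimple. We also show that the centralizer of a weakly mixing affine map of $G/B$ with $B$ discrete is a Lie group of affine maps, and we give a criterion for discreteness of centralizers near ergodic toral automorphisms.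
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The conjecture}

For a $C^\infty$ diffeomorphism $f$ of a closed manifold $X$, the \emph{centralizer} $\mathcal{Z}^\infty(f)$ is the group of $C^\infty$ diffeomorphisms of $X$ that commute with $f$. It is the group of smooth symmetries of the dynamical system $f$. This paper is about the size of $\mathcal{Z}^\infty(f)$ when $f$ is close to an affine map of a homogeneous space.

Let $G$ be a connected Lie group and $B$ a closed subgroup such that $X=G/B$ is compact and carries a $G$-invariant probability measure $\mu$. This measure is unique and has full support. A diffeomorphism $f_0$ of $X$ is \emph{affine} if $f_0(gB)=g_0A(g)B$ for some $g_0\in G$ and some continuous automorphism $A$ of $G$ with $A(B)=B$; the affine maps form a group $\operatorname{Aff}(X)$. An affine map satisfies $f_0(gx)=g_0A(g)g_0^{-1}f_0(x)$, so $(f_0)_*\mu$ is again $G$-invariant and $f_0$ preserves $\mu$.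

An invertible measure-preserving map $f$ of a probability space is a \emph{Kolmogorov automorphism} if there is a $\sigma$-algebra $\mathcal{K}$ of measurable sets with $\mathcal{K}\subset f\mathcal{K}$ such that, modulo null sets, the $\sigma$-algebras $f^n\mathcal{K}$ $(n\in\mathbb{Z})$ generate the full $\sigma$-algebra and have trivial intersection. An affine map is a \emph{K-system} if it is a Kolmogorov automorphism with respect to $\mu$. We use the textbook implications
\[
\text{Kolmogorov}\ \Rightarrow\ \text{mixing}\ \Rightarrow\ \text{weakly mixing}\ \Rightarrow\ \text{ergodic},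
\]
where $f$ is \emph{weakly mixing} if every eigenfunction of the unitary operator $u\mapsto u\circ f$ on $L^2(\mu)$ is constant almost everywhere.

Lie groups are finite-dimensional throughout. The group $\mathrm{Diff}^\infty(X)$ is a metrizable topological group both for the $C^\infty$ topology (uniform convergence of all derivatives) and for the $C^0$ topology (uniform convergence). A subgroup of $\mathrm{Diff}^\infty(X)$ is a \emph{Lie subgroup} if it is a Lie group in the topology induced from the $C^\infty$ topology, and it is \emph{$C^0$-closed} if it is closed in $\mathrm{Diff}^\infty(X)$ for the $C^0$ topology. The following conjecture is posed in \cite{DWWX}.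

\medskip
\noindent\textbf{Conjecture.} \emph{Let $f_0$ be an affine diffeomorphism of a compact homogeneous manifold $X=G/B$ admitting a $G$-invariant probability measure. Then $f_0$ is a K-system if and only if for every $f\in\mathrm{Diff}^\infty(X)$ sufficiently $C^1$-close to $f_0$, the centralizer $\mathcal{Z}^\infty(f)$ is a $C^0$-closed Lie subgroup of $\mathrm{Diff}^\infty(X)$.}
\medskip

\begin{remark}\label{rem:closed}
If $g_i\in\mathcal{Z}^\infty(f)$ and $g_i\to g\in\mathrm{Diff}^\infty(X)$ uniformly, then $g_if=fg_i$ passes to the limit and $gf=fg$. So $\mathcal{Z}^\infty(f)$ is always $C^0$-closed, and only the Lie property is at stake.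
\end{remark}

To describe what is known we need the geometric counterpart of the K-property. A diffeomorphism $f$ of $X$ is \emph{partially hyperbolic} if there is a nontrivial $Df$-invariant splitting $TX=E^s\oplus E^c\oplus E^u$ with $E^s$ uniformly contracted, $E^u$ uniformly expanded and $E^c$ dominated by them: for a Riemannian metric and some $N\ge1$, unit vectors $v^s,v^c,v^u$ in the three bundles at the same point satisfy
\[
\|Df^Nv^s\|<1<\|Df^Nv^u\|,\qquad \|Df^Nv^s\|<\|Df^Nv^c\|<\|Df^Nv^u\|.
\]
An \emph{$su$-path} is a piecewise $C^1$ path each piece of which is tangent to $E^s$ or to $E^u$, and the \emph{accessibility class} of $x$ is the set of endpoints of $su$-paths starting at $x$. The map $f$ is \emph{accessible} if any two points are joined by an $su$-path, and \emph{essentially accessible} if for any two sets of positive $\mu$-measure some point of one is joined to some point of the other. We take the following facts as known.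
\begin{enumerate}
\item[(F1)] Affine K-systems are exactly the affine diffeomorphisms that are partially hyperbolic and essentially accessible.
\item[(F2)] Partial hyperbolicity and accessibility persist under $C^1$-small perturbations.
\item[(F3)] If $f_0\in\operatorname{Aff}(X)$ is not a K-system, then there are $f\in\operatorname{Aff}(X)$ arbitrarily close to $f_0$ such that $\mathcal{Z}^\infty(f)$ is not a Lie group. In particular, the ``if'' direction of the conjecture holds.
\item[(F4)] The ``only if'' direction holds when $f_0$ is an accessible K-system.
\end{enumerate}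
What remains is the ``only if'' direction for K-systems that are essentially accessible but not accessible. The disproof below uses (F1), and only in one direction: an affine map that is partially hyperbolic and essentially accessible is a K-system.

\subsection{Why one expects the conjecture, and where it breaks}

Invariant functions make centralizers large. If $f$ preserves a vector field $V$ and a smooth function $u$, then it preserves $(\omega\circ u)V$ for every smooth $\omega:\mathbb{R}\to\mathbb{R}$, and the flows of all these fields commute with $f$. The simplest instance is $f=A\times\mathrm{id}$ on $\mathbb{T}^2\times S^1$ with $A$ a hyperbolic automorphism: the centralizer contains $\mathrm{id}\times\mathrm{Diff}^\infty(S^1)$. Mixing removes invariant functions, and for an affine map it forces much more: Theorem~\ref{thm:affine} below shows that, for discrete $B$, every smooth map commuting with a weakly mixing affine map is itself affine.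

A perturbation $f$ of $f_0$ need not preserve any volume, so one looks for a geometric substitute for mixing. A symmetry of $f$ maps orbits that converge exponentially to orbits that converge exponentially. One therefore expects control of a symmetry at one point to spread along curves tangent to $E^s$ or $E^u$, and hence along the whole accessibility class; Section~\ref{sec:tori} carries out an argument of this kind. If $f_0$ is accessible, then by (F2) this class is all of $X$ for every nearby $f$. By (F1), a general K-system differs from an accessible one only in that ``any two points'' is weakened to ``any two sets of positive measure,'' and it is tempting to guess that this weakening is harmless.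

It is not, because essential accessibility can be destroyed by an arbitrarily small perturbation. In our examples the accessibility classes of $f_0$ are the leaves of a flat connection, and they are dense because the holonomy group is dense in the fiber. A dense subgroup of the circle generated by an irrational rotation is a limit of finite subgroups. After the corresponding perturbation the leaves close up, an invariant function appears, and the centralizer becomes infinite-dimensional.

\subsection{Results}\label{subsec:results}

Let $H$ be a connected Lie group with Lie algebra $\mathfrak{h}$, let $\Gamma<H$ be a discrete cocompact subgroup, and let $h_0\in H$. Let $\mathfrak{h}^s,\mathfrak{h}^c,\mathfrak{h}^u\subset\mathfrak{h}$ be the sums of the real generalized eigenspaces of $\operatorname{Ad}(h_0)$ for eigenvalues of modulus $<1$, $=1$, $>1$. We assume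
\begin{itemize}
\item[$(\star)$] $\mathfrak{h}^s\neq0$, $\mathfrak{h}^u\neq0$, and $H$ is generated by $\exp\mathfrak{h}^s\cup\exp\mathfrak{h}^u$.
\end{itemize}
Let $K$ be a nontrivial compact connected Lie group with Lie algebra $\mathfrak{k}$, and give $\operatorname{Hom}(\Gamma,K)$ the topology of pointwise convergence. For $\rho\in\operatorname{Hom}(\Gamma,K)$ put
\[
G=H\times K,\qquad \Gamma_\rho=\{(\gamma,\rho(\gamma)):\gamma\in\Gamma\},\qquad X_\rho=G/\Gamma_\rho,
\]
\[
f_\rho\big((h,k)\Gamma_\rho\big)=(h_0h,k)\Gamma_\rho .
\]
Lemma~\ref{lem:basic} shows that $X_\rho$ is compact and carries a $G$-invariant probability measure $\mu_\rho$. The map $f_\rho$ is affine, with $g_0=(h_0,1)$ and $A=\mathrm{id}$. Geometrically, $X_\rho\to H/\Gamma$ is a bundle with fiber $K$, the orbits of $H=H\times\{1\}$ are the leaves of a flat connection with holonomy $\rho$, and $f_\rho$ lifts the translation $y\mapsto h_0y$ of $H/\Gamma$ along these leaves.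

The basic example is $H=PSL_2(\mathbb{R})$ with $h_0=\pm\operatorname{diag}(e^{1/2},e^{-1/2})$. For torsion-free $\Gamma$, the space $H/\Gamma$ is the unit tangent bundle of a closed hyperbolic surface and $y\mapsto h_0y$ is the time-one map of its geodesic flow. Let $\Sigma_2$ be the closed orientable surface of genus two.

\begin{theorem}\label{thm:counter}
Let $H=PSL_2(\mathbb{R})$, $h_0=\pm\operatorname{diag}(e^{1/2},e^{-1/2})$, let $\Gamma\cong\pi_1(\Sigma_2)$ be a torsion-free cocompact lattice, and let $K=S^1$. Let $\rho:\Gamma\to\Gamma^{ab}\cong\mathbb{Z}^4\to S^1$ send the first basis vector to $e^{2\pi i\alpha}$, $\alpha\notin\mathbb{Q}$, and the others to $1$. Then $f_0=f_\rho$ is an affine K-system on $X_\rho$ which is not accessible. There are $\mu_\rho$-preserving $f_j\in\mathrm{Diff}^\infty(X_\rho)$ with $f_j\to f_0$ in $C^\infty$ such that no $\mathcal{Z}^\infty(f_j)$ is a Lie group. Hence the ``only if'' direction of the conjecture fails.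
\end{theorem}

Within the family $f_\rho$, a single property of $\rho$ governs both the dynamics and the centralizer.

\begin{theorem}\label{thm:dichotomy}
For every $H,\Gamma,h_0,K$ as above and every $\rho\in\operatorname{Hom}(\Gamma,K)$, the map $f_\rho$ is not accessible, and the following are equivalent:
\begin{enumerate}
\item[(i)] $f_\rho$ is a K-system;
\item[(ii)] $\rho(\Gamma)$ is dense in $K$;
\item[(iii)] $\mathcal{Z}^\infty(f_\rho)$ is a Lie subgroup of $\mathrm{Diff}^\infty(X_\rho)$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:range}
Let $\rho(\Gamma)$ be dense in $K$.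
\begin{enumerate}
\item[(a)] If $K$ is not semisimple, then $f_\rho$ is a $C^\infty$-limit of $\mu_\rho$-preserving $f_j\in\mathrm{Diff}^\infty(X_\rho)$, each smoothly conjugate to some $f_{\rho_j}$, with $\mathcal{Z}^\infty(f_j)$ not a Lie group. So the conjecture fails at every such $f_\rho$.
\item[(b)] If $K$ is semisimple, then for every $\rho'$ close to $\rho$, the group $\rho'(\Gamma)$ is dense in $K$, the map $f_{\rho'}$ is a K-system, and $\mathcal{Z}^\infty(f_{\rho'})$ is a $C^0$-closed Lie group.
\end{enumerate}
\end{theorem}

Thus perturbing $\rho$ produces a counterexample if and only if $K$ is not semisimple. Part (b) concerns these perturbations only; it does not assert the conjecture for $f_\rho$.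

The implication (i)$\Rightarrow$(iii) of Theorem~\ref{thm:dichotomy} comes from a general statement, which shows that for discrete $B$ the K-system $f_0$ itself is never the obstruction.

\begin{theorem}\label{thm:affine}
If $B$ is discrete and $f_0\in\operatorname{Aff}(G/B)$ is weakly mixing (for example, a K-system), then $\mathcal{Z}^\infty(f_0)$ is a $C^0$-closed Lie subgroup consisting of maps that are affine for the presentation $X=\tilde G/\tilde B$, where $\tilde G$ is the universal cover of $G$ and $\tilde B$ is the preimage of $B$.
\end{theorem}

Ergodic toral automorphisms with an eigenvalue on the unit circle are also K-systems that are not accessible (Remark~\ref{rem:toriK}). Near them we prove the following.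

\begin{theorem}\label{thm:tori}
Let $f_0=A$ be an ergodic automorphism of $\mathbb{T}^d$, let $f\in\mathrm{Diff}^\infty(\mathbb{T}^d)$ be sufficiently $C^1$-close to $A$, and let $E^s,E^u$ for $f$ be the continuations of the full stable and unstable bundles of $A$. Then all $g\in\mathcal{Z}^\infty(f)$ sufficiently $C^0$-close to $\mathrm{id}$ fix pointwise the accessibility class of every fixed point of $f$. In particular, if the accessibility class of one fixed point of $f$ is dense, then $\mathcal{Z}^\infty(f)$ is $C^0$-discrete, hence a $C^0$-closed Lie subgroup.
\end{theorem}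

We do not decide whether this density holds for every $f$ near every ergodic toral automorphism.

Sections~\ref{sec:basic}--\ref{sec:nonlie} contain the complete proof of Theorem~\ref{thm:counter}; the circle example is computed explicitly in Section~\ref{sec:circle}. Theorems~\ref{thm:affine} and~\ref{thm:dichotomy} are proved in Section~\ref{sec:affine}, Theorem~\ref{thm:range} in Section~\ref{sec:deform}, and Theorem~\ref{thm:tori} in Section~\ref{sec:tori}.

\section{Flat bundles and changes of holonomy}\label{sec:basic}

Let $H,\Gamma,h_0,K$ be as in Section~\ref{subsec:results}. Since $H/\Gamma$ is compact, there is a relatively compact open set $U\subset H$ with $U\Gamma=H$. Let $C$ be its closure.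

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] $\Gamma$ is finitely generated, in particular countable.
\item[(b)] For every $\rho$, the group $\Gamma_\rho$ is discrete in $G$ and $X_\rho$ is compact. The group $G$ is unimodular, and $X_\rho$ carries a $G$-invariant probability measure $\mu_\rho$. There is a Haar measure $m$ on $G$, independent of $\rho$, that agrees with $\mu_\rho$ in the local charts given by the covering $G\to X_\rho$.
\item[(c)] There is $\chi\in C_c^\infty(H)$ with $\chi\ge0$ and $\sum_{\gamma\in\Gamma}\chi(h\gamma)=1$ for all $h\in H$. For $h$ in a compact set only finitely many $\gamma$ contribute to the sum.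
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $\Gamma\cap U^{-1}U$ is finite; let $\Gamma'$ be the group it generates. If $u\gamma'=u'\gamma$ with $u,u'\in U$, $\gamma'\in\Gamma'$, $\gamma\in\Gamma$, then $\gamma\gamma'^{-1}=u'^{-1}u\in\Gamma'$, so $\gamma\in\Gamma'$. Hence the open sets $U\Gamma'$ and $U(\Gamma\setminus\Gamma')$ are disjoint. They cover the connected group $H$, so $\Gamma=\Gamma'$.

(b) The group $\Gamma_\rho$ projects injectively onto the discrete group $\Gamma$, so it is discrete, and $G=(C\times K)\Gamma_\rho$, so $X_\rho$ is compact. Let $D\subset U$ be a Borel fundamental domain for the right action of $\Gamma$ on $H$, and let $m_H$ be a right Haar measure. Then $0<m_H(D)<\infty$, and any two fundamental domains have the same measure. For $h\in H$ the set $hD$ is again a fundamental domain, so $m_H(hD)=m_H(D)$. The right Haar measure $m_H(h\,\cdot)$ is a multiple of $m_H$, so it equals $m_H$. Thus $H$ is unimodular, and so is $G=H\times K$. The set $D\times K$ is a fundamental domain for $\Gamma_\rho$ for every $\rho$. Normalize the Haar measure $m$ of $G$ by $m(D\times K)=1$ and let $\mu_\rho$ be the image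 of $m|_{D\times K}$. Right invariance of $m$ gives the description in charts, and left invariance then gives $G$-invariance.

(c) Take $\chi_0\in C_c^\infty(H)$ with $\chi_0\ge0$ and $\chi_0>0$ on $C$. For $h$ in a compact set $C'$, the term $\chi_0(h\gamma)$ vanishes unless $\gamma$ lies in the finite set $\Gamma\cap C'^{-1}\operatorname{supp}\chi_0$. So $s(h)=\sum_\gamma\chi_0(h\gamma)$ is smooth and right $\Gamma$-invariant, and it is positive because $C\Gamma=H$. Put $\chi=\chi_0/s$.
\end{proof}

The maps $f_\rho$ and $f_{\rho'}$ live on different manifolds, while the conjecture concerns perturbations on a fixed manifold. To compare them we identify the bundles fiber by fiber, by right translations that depend on the base point. The condition \eqref{eq:equiv} below is exactly what makes such a map descend to the quotients.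

\begin{lemma}\label{lem:gauge}
Let $\rho,\rho'\in\operatorname{Hom}(\Gamma,K)$ and let $v:H\to K$ be smooth with
\begin{equation}\label{eq:equiv}
v(h\delta)=\rho(\delta)^{-1}v(h)\rho'(\delta)\qquad(h\in H,\ \delta\in\Gamma).
\end{equation}
Then $\Psi_v\big((h,k)\Gamma_\rho\big)=(h,kv(h))\Gamma_{\rho'}$ defines a diffeomorphism $X_\rho\to X_{\rho'}$ that carries $\mu_\rho$ to $\mu_{\rho'}$. The map $\Psi_v^{-1}f_{\rho'}\Psi_v$ preserves $\mu_\rho$ and is given by
\begin{equation}\label{eq:conj}
(h,k)\Gamma_\rho\longmapsto\big(h_0h,\;k\,v(h)\,v(h_0h)^{-1}\big)\Gamma_\rho .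
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:equiv},
\[
\big(h\delta,\,k\rho(\delta)v(h\delta)\big)=\big(h\delta,\,kv(h)\rho'(\delta)\big)=(h,kv(h))\,(\delta,\rho'(\delta)),
\]
so $\Psi_v$ is well defined. The function $h\mapsto v(h)^{-1}$ satisfies \eqref{eq:equiv} with $\rho$ and $\rho'$ exchanged, and it defines the inverse map $(h,k)\Gamma_{\rho'}\mapsto(h,kv(h)^{-1})\Gamma_\rho$. Composing the three maps gives \eqref{eq:conj}. The lift $(h,k)\mapsto(h,kv(h))$ preserves $m$ by Fubini's theorem, since for fixed $h$ it is a right translation of $K$. By Lemma~\ref{lem:basic}(b), $\Psi_v$ carries $\mu_\rho$ to $\mu_{\rho'}$, and $f_{\rho'}$ preserves $\mu_{\rho'}$.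
\end{proof}

\section{The circle example by hand}\label{sec:circle}

Let $H,h_0,\Gamma$ and $K=S^1$ be as in Theorem~\ref{thm:counter}, and put $Y=H/\Gamma$.

\emph{Condition $(\star)$.} Conjugation by $h_0$ multiplies the upper right entry of a matrix in $\mathfrak{sl}_2(\mathbb{R})$ by $e$, the lower left entry by $e^{-1}$, and fixes the diagonal. So $\exp\mathfrak{h}^u$ and $\exp\mathfrak{h}^s$ are the upper and lower triangular unipotent groups. They generate $H$: if $ad-bc=1$ and $c\ne0$, then
\[
\begin{pmatrix}a&b\\c&d\end{pmatrix}=\begin{pmatrix}1&(a-1)/c\\0&1\end{pmatrix}\begin{pmatrix}1&0\\c&1\end{pmatrix}\begin{pmatrix}1&(d-1)/c\\0&1\end{pmatrix},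
\]
and if $c=0$, left multiplication by a nontrivial lower unipotent matrix makes the lower left entry nonzero.

\emph{One manifold for all holonomies.} Let $c:\Gamma\to\mathbb{Z}$ be the first coordinate of $\Gamma\to\Gamma^{ab}\cong\mathbb{Z}^4$. For $a\in\mathbb{R}$ let $\rho_a(\gamma)=e^{2\pi iac(\gamma)}$; the homomorphism of Theorem~\ref{thm:counter} is $\rho_\alpha$. For $a=0$ we have $X_{\rho_0}=Y\times S^1$ with the product measure. To apply Lemma~\ref{lem:gauge} with $\rho=\rho_0$ and $\rho'=\rho_a$ we need a function on $H$ that changes by $c(\delta)$ under right translation by $\delta$, and we obtain it by averaging $c$ against $\chi$: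
\[
\theta(h)=\sum_{\gamma\in\Gamma}\chi(h\gamma)\,c(\gamma).
\]
Substituting $\gamma=\delta^{-1}\gamma'$ gives $\theta(h\delta)=\sum_{\gamma'}\chi(h\gamma')\big(c(\gamma')-c(\delta)\big)=\theta(h)-c(\delta)$. Hence $v_a(h)=e^{-2\pi ia\theta(h)}$ satisfies $v_a(h\delta)=v_a(h)\rho_a(\delta)$, which is \eqref{eq:equiv}, and
\[
\beta(h\Gamma)=\theta(h_0h)-\theta(h)
\]
is a well-defined smooth function on $Y$. It is the integral of the closed $1$-form $d\theta$ on $Y$ along the unit-time geodesic orbit segment from $y$ to $h_0y$. Lemma~\ref{lem:gauge} gives measure-preserving diffeomorphisms $\Phi_a=\Psi_{v_a}:Y\times S^1\to X_{\rho_a}$ with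
\begin{equation}\label{eq:skew}
T_a:=\Phi_a^{-1}f_{\rho_a}\Phi_a,\qquad T_a(y,z)=\big(h_0y,\;z\,e^{2\pi ia\beta(y)}\big).
\end{equation}
All the maps $f_{\rho_a}$ are therefore skew products over the same base map on the same manifold. Since $\beta$ is smooth and $Y$ is compact, $a\mapsto T_a$ is continuous in the $C^\infty$ topology.

\emph{Rational parameter.} Let $a=p/q$ in lowest terms. Then $\rho_a(\Gamma)$ is the group of $q$-th roots of unity, and $(h,k)\Gamma_{\rho_a}\mapsto k^q$ is a well-defined smooth function invariant under $f_{\rho_a}$. In the coordinates of \eqref{eq:skew} it reads $(h\Gamma,z)\mapsto z^qe^{-2\pi ip\theta(h)}$. Its level sets are the $H$-orbits; each is a compact $q$-fold cover of $Y$ that meets every fiber in $q$ equally spaced points. If $\phi$ is any diffeomorphism of $S^1$ that commutes with multiplication by $e^{2\pi i/q}$, then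
\[
(h,k)\Gamma_{\rho_a}\longmapsto(h,\phi(k))\Gamma_{\rho_a}
\]
is well defined and commutes with $f_{\rho_a}$, because $f_{\rho_a}$ changes only $h$. These $\phi$ include the flows of all vector fields $\omega(t)\,\partial_t$, with $k=e^{2\pi it}$ and $\omega$ smooth of period $1/q$, and such fields form an infinite-dimensional space.

\emph{Irrational parameter.} Now $\rho_a(\Gamma)$ is dense, every $H$-orbit meets every fiber in a dense set, and a diffeomorphism of $S^1$ that commutes with $\rho_a(\Gamma)$ commutes with all rotations, so it is a rotation. The invariant function and the extra symmetries are gone.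

As $p/q\to\alpha$, the denominators tend to infinity, and the compact orbits fill the manifold more and more densely. At any fixed scale $T_{p/q}$ looks like $T_\alpha$, but it has an infinite-dimensional group of symmetries. To complete the proof of Theorem~\ref{thm:counter} we must show that $f_{\rho_\alpha}$ is a K-system and not accessible, and that the centralizer of $f_{\rho_{p/q}}$ is not a Lie group in the $C^\infty$ topology. Both statements cost no more in the general setting, to which we return.

\section{Accessibility classes and the K-property}\label{sec:access}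

When $B$ is discrete, the derivative of an affine map becomes a constant matrix in a suitable frame. We set this up in general, as it is used again in Section~\ref{sec:affine}. Let $X=G/B$ with $B$ discrete, and for $\xi\in\mathfrak{g}$ let
\[
\hat\xi(x)=\frac{d}{dt}\Big|_{t=0}\exp(t\xi)x .
\]
The flow of $\hat\xi$ is $x\mapsto\exp(t\xi)x$. If $\hat\xi(x)=0$, then $\exp(t\xi)$ lies for all $t$ in the stabilizer of $x$, which is a conjugate of $B$ and hence discrete, so $\xi=0$. Thus $\xi\mapsto\hat\xi(x)$ is an isomorphism $\mathfrak{g}\to T_xX$ for every $x$. We also write $\xi^\wedge$ for $\hat\xi$. If $f(gB)=g_0A(g)B$ and $\sigma=\operatorname{Ad}(g_0)\circ dA\in GL(\mathfrak{g})$, then $f(\exp(t\xi)x)=\exp(t\sigma\xi)f(x)$, and so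
\begin{equation}\label{eq:frame}
Df\,\hat\xi(x)=(\sigma\xi)^\wedge(fx).
\end{equation}

\begin{proposition}\label{prop:access}
For every $\rho\in\operatorname{Hom}(\Gamma,K)$:
\begin{enumerate}
\item[(a)] $f_\rho$ is partially hyperbolic, its accessibility classes are the $H$-orbits, and it is not accessible;
\item[(b)] $f_\rho$ is a K-system if and only if $\rho(\Gamma)$ is dense in $K$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Here $\mathfrak{g}=\mathfrak{h}\oplus\mathfrak{k}$ and $\sigma=\operatorname{Ad}(h_0)\oplus\mathrm{id}_{\mathfrak{k}}$. Fix an inner product on $\mathfrak{g}$ and transport it to each $T_xX_\rho$ by $\xi\mapsto\hat\xi(x)$. By \eqref{eq:frame}, $\|Df_\rho^n\hat\xi(x)\|=|\sigma^n\xi|$. Let $E^s,E^c,E^u$ be the bundles that correspond to $\mathfrak{h}^s$, $\mathfrak{h}^c\oplus\mathfrak{k}$, $\mathfrak{h}^u$. By the Jordan normal form, $\sigma^n$ contracts $\mathfrak{h}^s$ and expands $\mathfrak{h}^u$ exponentially, while on $\mathfrak{h}^c\oplus\mathfrak{k}$ the norms of $\sigma^n$ and $\sigma^{-n}$ grow at most polynomially. So the inequalities defining partial hyperbolicity hold for large $N$, and $E^s,E^u\neq0$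 by $(\star)$.

The action of $H$ on $X_\rho$ has discrete stabilizers, so its orbits are the leaves of a smooth foliation, with tangent spaces $\{\hat\xi(x):\xi\in\mathfrak{h}\}\supset E^s(x)\oplus E^u(x)$. A $C^1$ curve tangent to a smooth foliation stays in one leaf, so each accessibility class lies in an $H$-orbit. Conversely, let $h\in H$. By $(\star)$, $h=\exp\xi_l\cdots\exp\xi_1$ with $\xi_i\in\mathfrak{h}^s\cup\mathfrak{h}^u$. Put $x_0=x$ and $x_i=\exp(\xi_i)x_{i-1}$. The curves $t\mapsto\exp(t\xi_i)x_{i-1}$, $t\in[0,1]$, are integral curves of $\hat\xi_i$, and together they form an $su$-path from $x$ to $hx$.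

The preimage in $G$ of the $H$-orbit of $(h,k)\Gamma_\rho$ is $H\times k\rho(\Gamma)$. Since $\rho(\Gamma)$ is countable and $K$ is not, no orbit is all of $X_\rho$.

(b) Suppose $\rho(\Gamma)$ is dense. Let $P,Q\subset X_\rho$ have positive measure, and let $P_1\subset P$ be compact of positive measure. The set $HP_1$ is $\sigma$-compact, hence Borel. Its preimage in $G$ is invariant under left multiplication by $H$, so it has the form $H\times\Omega$ with $\Omega\subset K$ Borel. It has positive measure, so $\Omega$ has positive Haar measure, and it is invariant under right multiplication by $\Gamma_\rho$, so $\Omega\rho(\Gamma)=\Omega$. The right regular representation of $K$ on $L^2(K)$ is strongly continuous, so the stabilizer of the vector $1_\Omega$ is a closed subgroup. It contains $\rho(\Gamma)$, hence equals $K$. Therefore $1_\Omega$ is almost everywhere constant and $\Omega$ is conull. So $HP_1$ is conull and meets $Q$, and by (a) a point of $P$ is joined to a point of $Q$ by an $su$-path. Thus $f_\rho$ is partially hyperbolic and essentially accessible, and (F1) shows that it is a K-system.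

Suppose $L=\overline{\rho(\Gamma)}\neq K$. Take a nonconstant continuous function $u$ on $K/L$. Then $(h,k)\Gamma_\rho\mapsto u(kL)$ is well defined, continuous, nonconstant and $f_\rho$-invariant. As $\mu_\rho$ has full support, it is not almost everywhere constant. So $f_\rho$ is not ergodic, hence not a K-system.
\end{proof}

\begin{remark}
Non-accessibility does not depend on the choice of splitting: a vector $\hat\xi(x)$ with $\sigma^n\xi\to0$ has $\xi\in\mathfrak{h}^s$, so every uniformly contracted invariant bundle lies in the bundle $E^s$ above, and every uniformly expanded one lies in $E^u$. The generation hypothesis in $(\star)$ is used only to show that an accessibility class is a full $H$-orbit, and (b) fails without it. For $H=PSL_2(\mathbb{R})\times\mathbb{R}$, $\Gamma=\Gamma_1\times\mathbb{Z}$ and $h_0=(h_1,0)$, the function $\big((h,s),k\big)\Gamma_\rho\mapsto e^{2\pi is}$ is $f_\rho$-invariant for every $\rho$.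
\end{remark}

\section{Non-dense holonomy and large centralizers}\label{sec:nonlie}

A group can be shown not to be a Lie group by bounding its would-be dimension from below. A continuous homomorphism $S$ from $\mathbb{R}^n$ to a Lie group is smooth, and $S(t)=\exp(dS_0t)$. If $dS_0t=0$, the line $\mathbb{R}t$ lies in the kernel. So if the kernel is discrete, $dS_0$ is injective and the target has dimension at least $n$. We produce such homomorphisms into the centralizer for every $n$. As in the circle case they come from diffeomorphisms of $K$ that commute with right multiplication by $L=\overline{\rho(\Gamma)}$. Right-invariant vector fields have this property, and they keep it when their coefficients are allowed to be functions on $K/L$. Disjoint supports make the flows commute.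

\begin{proposition}\label{prop:nonlie}
If $L=\overline{\rho(\Gamma)}\neq K$, then $\mathcal{Z}^\infty(f_\rho)$ with the $C^\infty$ topology is not a Lie group.
\end{proposition}

\begin{proof}
Since $K$ is connected, the proper closed subgroup $L$ is not open, so $\dim K/L\ge1$. Fix $n\ge1$. Choose pairwise disjoint nonempty open sets $U_1,\dots,U_n\subset K/L$ and smooth maps $W_i:K/L\to\mathfrak{k}$, not identically zero, with compact support in $U_i$. Put
\[
V_i(k)=\frac{d}{dt}\Big|_{t=0}\exp\big(tW_i(kL)\big)\,k .
\]
The $V_i$ are nonzero smooth vector fields on $K$ with pairwise disjoint supports, and replacing $k$ by $k\ell$ with $\ell\in L$ shows that they are invariant under right translation by $L$. Their flows $\phi^i_t$ are defined for all $t$, they commute with each other because $[V_i,V_{i'}]=0$, and $\phi^i_t(k\ell)=\phi^i_t(k)\ell$ for $\ell\in L$. For $t=(t_1,\dots,t_n)\in\mathbb{R}^n$ put $\phi_t=\phi^1_{t_1}\cdots\phi^n_{t_n}$ and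
\[
S_t\big((h,k)\Gamma_\rho\big)=(h,\phi_t(k))\Gamma_\rho .
\]
This is well defined, since $\big(h\gamma,\phi_t(k\rho(\gamma))\big)=(h,\phi_t(k))(\gamma,\rho(\gamma))$. Each $S_t$ commutes with $f_\rho$, and $t\mapsto S_t$ is a homomorphism. It is continuous for the $C^\infty$ topology because $(t,x)\mapsto S_t(x)$ is smooth and $X_\rho$ is compact.

The kernel is discrete. If $S_t=\mathrm{id}$, then for every $k$ there is $\gamma$ with $(e,\phi_t(k))=(\gamma,k\rho(\gamma))$; this forces $\gamma=e$, so $\phi_t=\mathrm{id}$. The flow $\phi^i$ preserves $\operatorname{supp}V_i$ and is the identity outside it. Hence $\phi_t=\phi^i_{t_i}$ on $\operatorname{supp}V_i$, and $\phi^i_{t_i}=\mathrm{id}$ for every $i$. The set $\{s\in\mathbb{R}:\phi^i_s=\mathrm{id}\}$ is a closed subgroup of $\mathbb{R}$, proper because $V_i\neq0$, hence discrete. The kernel is the product of these $n$ discrete subgroups.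

If $\mathcal{Z}^\infty(f_\rho)$ were a Lie group, its dimension would be at least $n$ for every $n$, which is impossible.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
We use the notation of Section~\ref{sec:circle}, so $\rho=\rho_\alpha$. The group $\rho_\alpha(\Gamma)$ is generated by $e^{2\pi i\alpha}$ and is dense in $S^1$. By Proposition~\ref{prop:access}, $f_0=f_{\rho_\alpha}$ is an affine K-system and is not accessible. Choose rationals $a_j\to\alpha$ and put $f_j=\Phi_\alpha T_{a_j}\Phi_\alpha^{-1}\in\mathrm{Diff}^\infty(X_\rho)$. Since $T_{a_j}\to T_\alpha$ in $C^\infty$, we have $f_j\to\Phi_\alpha T_\alpha\Phi_\alpha^{-1}=f_0$ in $C^\infty$. Each $T_{a_j}$ preserves the product measure on $Y\times S^1$, which $\Phi_\alpha$ carries to $\mu_\rho$, so $f_j$ preserves $\mu_\rho$. By \eqref{eq:skew}, $f_j$ is conjugate to $f_{\rho_{a_j}}$ by the diffeomorphism $\Phi_{a_j}\Phi_\alpha^{-1}$. Conjugation by a diffeomorphism is a homeomorphism for the $C^\infty$ topologies, so $\mathcal{Z}^\infty(f_j)$ and $\mathcal{Z}^\infty(f_{\rho_{a_j}})$ are isomorphic as topological groups. The group $\rho_{a_j}(\Gamma)$ is finite,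 so by Proposition~\ref{prop:nonlie} neither centralizer is a Lie group. Every $C^1$-neighborhood of the K-system $f_0$ contains $f_j$ for large $j$, so the ``only if'' direction of the conjecture fails.
\end{proof}

\section{Centralizers of weakly mixing affine maps}\label{sec:affine}

\begin{proof}[Proof of Theorem~\ref{thm:affine}]
Write $f=f_0$, and let $\sigma$ and the fields $\hat\xi$ be as in \eqref{eq:frame}. Discreteness of $B$ is what makes these fields a frame. The proof has two parts. Steps 1 and 2 show that the centralizer consists of affine maps. This places it inside a group with a natural Lie group topology, but that topology could be strictly finer than the $C^\infty$ topology, as for a line immersed densely in a torus. Steps 3 and 4 exclude this.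

\emph{Step 1: the derivative of a symmetry is constant in the frame.} For $g\in\mathcal{Z}^\infty(f)$ define a smooth map $M:X\to GL(\mathfrak{g})$ by $Dg\,\hat\xi(x)=(M(x)\xi)^\wedge(gx)$. By the chain rule and \eqref{eq:frame},
\[
D(gf)\,\hat\xi(x)=\big(M(fx)\sigma\xi\big)^\wedge(gfx),\qquad D(fg)\,\hat\xi(x)=\big(\sigma M(x)\xi\big)^\wedge(fgx),
\]
so $M(fx)=\sigma M(x)\sigma^{-1}$. The entries of $M\circ f$ are thus fixed linear combinations of the entries of $M$. Let $\mathcal{W}$ be the complex span of the matrix entries of $M$, a finite-dimensional space of continuous functions that is invariant under $u\mapsto u\circ f$. Because $\mu$ has full support, $C(X)$ embeds in $L^2(\mu)$. The operator $u\mapsto u\circ f$ is an isometry of the finite-dimensional Hilbert space $\mathcal{W}$, hence unitary and diagonalizable on it. By weak mixing every eigenfunction is almost everywhere constant, and it is continuous, so it is constant. Hence $\mathcal{W}$ consists of constants and $M$ is constant.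

\emph{Step 2: $g$ is affine for $\tilde G/\tilde B$.} The group $\tilde G$ acts on $X$ through $G$ with the same fields $\hat\xi$, the subgroup $\tilde B$ is discrete, and $X=\tilde G/\tilde B$. Step 1 says $g_*\hat\xi=(M\xi)^\wedge$. Since $[\hat\xi,\hat\eta]=-[\xi,\eta]^\wedge$ and $g_*$ preserves brackets, $M[\xi,\eta]=[M\xi,M\eta]$, so $M\in\operatorname{Aut}(\mathfrak{g})$. As $\tilde G$ is simply connected, $M$ is the derivative of an automorphism $A_M$ of $\tilde G$; this is the reason for passing to $\tilde G$. The map $g$ sends integral curves of $\hat\xi$ to integral curves of $(M\xi)^\wedge$, so $g(hx)=A_M(h)g(x)$ for $h=\exp\xi$. The set of $h$ for which this holds for all $x$ is closed under products, and exponentials generate $\tilde G$, so it holds for all $h\in\tilde G$. Let $x_0=e\tilde B$, write $g(x_0)=g_1x_0$, and put $A'(h)=g_1^{-1}A_M(h)g_1$. Then $g(h\tilde B)=g_1A'(h)\tilde B$. For $h\in\tilde G$ we have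
\[
h\in\tilde B\iff g(hx_0)=g(x_0)\iff A'(h)\in\tilde B ,
\]
where the first equivalence uses that $g$ is injective. So $A'(\tilde B)=\tilde B$. Thus $\mathcal{Z}^\infty(f)\subset\mathcal{A}$, where $\mathcal{A}$ is the group of affine maps of $\tilde G/\tilde B$.

\emph{Step 3: a Lie group topology on $\mathcal{A}$.} Identify $\operatorname{Aut}(\tilde G)$ with $\operatorname{Aut}(\mathfrak{g})$, a closed subgroup of $GL(\mathfrak{g})$. The evaluation map $\operatorname{Aut}(\tilde G)\times\tilde G\to\tilde G$ is smooth: near $h_*=\exp\xi_1\cdots\exp\xi_l$ it is given by $A(\exp(\xi)h_*)=\exp(dA\,\xi)\exp(dA\,\xi_1)\cdots\exp(dA\,\xi_l)$. Let $N=\{A:A(\tilde B)=\tilde B\}$. If $A_j\in N$ and $A_j\to A$, then $A^{\pm1}(b)=\lim A_j^{\pm1}(b)\in\tilde B$ for $b\in\tilde B$, because $\tilde B$ is closed. So $N$ is closed, hence a Lie group. The Lie group $\tilde G\rtimes N$, with product $(c,A)(c',A')=(cA(c'),AA')$, acts smoothly on $X$ by $(c,A)\cdot h\tilde B=cA(h)\tilde B$, and its image in $\mathrm{Diff}^\infty(X)$ is $\mathcal{A}$. Dividing by the kernel of the action, a closed normal subgroup, gives $\mathcal{A}$ a Lie group topology $\tau$.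 A smooth action on a compact manifold is continuous into the $C^\infty$ topology, so $\tau$ is at least as fine as the $C^\infty$ topology, which is at least as fine as the $C^0$ topology.

\emph{Step 4: the three topologies on $\mathcal{A}$ agree.} All three are metrizable group topologies, so it suffices to show that $g_j\to\mathrm{id}$ in $C^0$ implies $g_j\to\mathrm{id}$ in $\tau$. Since $g_j(x_0)\to x_0$, there are $c_j\to e$ in $\tilde G$ with $g_j(x_0)=c_jx_0$. The maps $a_j(x)=c_j^{-1}g_j(x)$ lie in $\mathcal{A}$, fix $x_0$, and tend to $\mathrm{id}$ in $C^0$. An element of $\mathcal{A}$ that fixes $x_0$ has the form $h\tilde B\mapsto bA(h)\tilde B=bA(h)b^{-1}\tilde B$ with $b\in\tilde B$, $A\in N$, so $a_j(hx_0)=A_j(h)x_0$ with $A_j\in N$. Then $g_j$ is the image of $(c_j,A_j)$, and we must show that $M_j=dA_j\to I$.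

Let $\kappa(\xi)=\exp(\xi)x_0$ for $\xi\in\mathfrak{g}$, so that $a_j(\kappa(\xi))=\kappa(M_j\xi)$. The map $\kappa$ is injective only near $0$, so we first have to rule out that $M_j\xi$ is large while $\kappa(M_j\xi)$ returns close to $\kappa(\xi)$. Fix a norm on $\mathfrak{g}$ and $r>0$ such that $\kappa$ is a diffeomorphism from the ball $\{|\xi|<3r\}$ onto an open set. The compact sets $\kappa(\{|\xi|\le r\})$ and $\kappa(\{|\xi|=2r\})$ are disjoint; let $\epsilon_0>0$ be their distance. Take $j$ so large that $a_j$ moves every point by less than $\epsilon_0$, and let $|\xi|\le r$. If $|M_j\xi|\ge2r$, then $|tM_j\xi|=2r$ for some $t\in(0,1]$, and $a_j$ moves the point $\kappa(t\xi)$ of the first set to the point $\kappa(tM_j\xi)$ of the second, a contradiction. So $|M_j\xi|<2r$. Now $\kappa(M_j\xi)=a_j(\kappa(\xi))\to\kappa(\xi)$, and $\kappa$ is a homeomorphism from $\{|\xi|\le2r\}$ onto its image, so $M_j\xi\to\xi$. Applying this to a basis of $\mathfrak{g}$ contained in $\{|\xi|\le r\}$ gives $M_j\to I$.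

\emph{Conclusion.} By Remark~\ref{rem:closed}, $\mathcal{Z}^\infty(f)$ is $C^0$-closed, so by Step 4 it is a closed subgroup of the Lie group $(\mathcal{A},\tau)$. By the closed subgroup theorem it is a Lie group in the topology induced by $\tau$, which is the $C^\infty$ topology.
\end{proof}

\begin{remark}\label{rem:ergodic}
Ergodicity does not suffice for the conclusion that symmetries are affine. Let $A\in SL_4(\mathbb{Z})$ be the companion matrix of $x^4-x^3-x^2-x+1$. With $s=x+x^{-1}$ the equation becomes $s^2-s-3=0$, so $s=(1\pm\sqrt{13})/2$. The root with $|s|<2$ gives eigenvalues $e^{\pm2\pi i\alpha}$ on the unit circle, which are not roots of unity because the conjugate root exceeds $2$; the other two eigenvalues are real and off the unit circle. So $\alpha$ is irrational, and $A$ is a K-system on $\mathbb{T}^4$ by Remark~\ref{rem:toriK}. The affine map $f(t,x)=(t+\alpha,Ax)$ of $\mathbb{T}^1\times\mathbb{T}^4$ is the product of an ergodic and a weakly mixing map, hence ergodic. Let $Aw=e^{2\pi i\alpha}w$ with $0\ne w\in\mathbb{C}^4$ and $u(t)=\operatorname{Re}(e^{2\pi it}w)$. Then $u(t+\alpha)=Au(t)$, so $g(t,x)=(t,x+u(t))$ commutes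 with $f$, and its derivative is not constant.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}]
Non-accessibility and (i)$\Leftrightarrow$(ii) are Proposition~\ref{prop:access}, and (iii)$\Rightarrow$(ii) is Proposition~\ref{prop:nonlie}. For (i)$\Rightarrow$(iii), a K-system is weakly mixing and $\Gamma_\rho$ is discrete, so Theorem~\ref{thm:affine} applies.
\end{proof}

\section{Deforming the holonomy in a compact group}\label{sec:deform}

\subsection{Nearby homomorphisms give nearby diffeomorphisms}

In Section~\ref{sec:circle} the function $v$ of Lemma~\ref{lem:gauge} was found by averaging the logarithm of the holonomy. For nonabelian $K$ the logarithm does not respect products. Instead we average the matrices $\rho(\gamma)\rho_j(\gamma)^{-1}$ in a linear space containing $K$, where the average has the right equivariance and is close to $K$, and then project to $K$ by a map that respects left and right multiplication. The lemma shows that, for every $K$, deformations of $\rho$ are $C^\infty$-small perturbations of $f_\rho$ on $X_\rho$.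

\begin{lemma}\label{lem:deform}
Let $\rho_j\to\rho$ in $\operatorname{Hom}(\Gamma,K)$. For all large $j$ there are diffeomorphisms $\Psi_j:X_\rho\to X_{\rho_j}$ such that $f_j=\Psi_j^{-1}f_{\rho_j}\Psi_j\in\mathrm{Diff}^\infty(X_\rho)$ preserves $\mu_\rho$, and $f_j\to f_\rho$ in $C^\infty$.
\end{lemma}

\begin{proof}
A compact Lie group has a faithful unitary representation, so we may assume $K\subset U(n)\subset M_n(\mathbb{C})$. Give $M_n(\mathbb{C})$ the Euclidean norm $(\operatorname{tr}w^*w)^{1/2}$. By the tubular neighborhood theorem for the compact submanifold $K$, there is $r>0$ such that every point $w$ of the open $r$-neighborhood $O$ of $K$ has a unique nearest point $\Pi(w)\in K$, and $\Pi:O\to K$ is smooth. For $a,b\in K$ the map $w\mapsto awb$ is an isometry that preserves $K$. So it preserves $O$, and $\Pi(awb)=a\Pi(w)b$ by uniqueness of nearest points.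

With $\chi$ as in Lemma~\ref{lem:basic}(c), put
\[
w_j(h)=\sum_{\gamma\in\Gamma}\chi(h\gamma)\,\rho(\gamma)\rho_j(\gamma)^{-1}\in M_n(\mathbb{C}).
\]
Substituting $\gamma=\delta^{-1}\gamma'$ gives
\[
w_j(h\delta)=\sum_{\gamma'}\chi(h\gamma')\,\rho(\delta)^{-1}\rho(\gamma')\rho_j(\gamma')^{-1}\rho_j(\delta)=\rho(\delta)^{-1}w_j(h)\rho_j(\delta).
\]
On a compact subset of $H$, the difference $w_j(h)-I=\sum_\gamma\chi(h\gamma)\big(\rho(\gamma)\rho_j(\gamma)^{-1}-I\big)$ is a sum over a fixed finite set of $\gamma$, with coefficients tending to $0$. So $w_j\to I$ in $C^\infty$ on compact sets. For large $j$ we get $w_j(C)\subset O$, and then $w_j(H)\subset O$ by $H=C\Gamma$, the equivariance of $w_j$ and the invariance of $O$. The map $v_j=\Pi\circ w_j:H\to K$ is smooth, satisfies \eqref{eq:equiv} with $\rho'=\rho_j$, and tends to $\Pi(I)=1$ in $C^\infty$ on compact sets.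

Put $\Psi_j=\Psi_{v_j}$. By Lemma~\ref{lem:gauge}, $f_j$ preserves $\mu_\rho$ and lifts to $(h,k)\mapsto(h_0h,kv_j(h)v_j(h_0h)^{-1})$. These lifts converge to the lift $(h,k)\mapsto(h_0h,k)$ of $f_\rho$ in $C^\infty$ on $C'\times K$, where $C'$ is a compact neighborhood of $C$. The interior of $C'\times K$ projects onto $X_\rho$, so $f_j\to f_\rho$ in $C^\infty$.
\end{proof}

By Theorem~\ref{thm:dichotomy} and Lemma~\ref{lem:deform}, the question becomes algebraic: is a homomorphism with dense image a limit of homomorphisms with non-dense image? We recall the structure of a compact connected Lie group $K$. The Lie algebra $\mathfrak{k}$ has an $\operatorname{Ad}(K)$-invariant inner product, for which every $\operatorname{ad}x$ is skew, and $\mathfrak{k}=\mathfrak{z}\oplus[\mathfrak{k},\mathfrak{k}]$ with $\mathfrak{z}$ the center and $[\mathfrak{k},\mathfrak{k}]$ semisimple. The commutator subgroup $[K,K]$ is closed with Lie algebra $[\mathfrak{k},\mathfrak{k}]$, the identity component $Z$ of the center of $K$ is a torus with Lie algebra $\mathfrak{z}$, $K=Z[K,K]$, and $Z\cap[K,K]$ is finite. The group $K$ is semisimple if and only if $\mathfrak{z}=0$.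

\subsection{The case of a central torus}

\begin{proof}[Proof of Theorem~\ref{thm:range}(a)]
The idea is to make the image of $\rho$ finite in the torus $K^{ab}=K/[K,K]$, which has positive dimension, by multiplying $\rho$ with small homomorphisms into the center. Central values are needed for the product to be a homomorphism.

The map $Z\to K^{ab}$ is a surjective homomorphism with finite kernel, hence a local diffeomorphism. Let $\bar\rho:\Gamma\to K^{ab}$ be induced by $\rho$. By Lemma~\ref{lem:basic}(a), $\Gamma^{ab}=\mathbb{Z}^b\oplus\Theta$ with $\Theta$ finite; let $\gamma_1,\dots,\gamma_b\in\Gamma$ represent the basis of $\mathbb{Z}^b$. Torsion points are dense in a torus, so there are $t_{j,i}\in K^{ab}$ with $t_{j,i}\to1$ as $j\to\infty$ and $\bar\rho(\gamma_i)t_{j,i}$ of finite order. Using a local inverse near $1$, lift $t_{j,i}$ to $z_{j,i}\in Z$ with $z_{j,i}\to1$. Let $\zeta_j:\Gamma\to\Gamma^{ab}\to Z$ be the homomorphism that is trivial on $\Theta$ and has $\zeta_j(\gamma_i)=z_{j,i}$. Since $Z$ is central, $\rho_j(\gamma)=\rho(\gamma)\zeta_j(\gamma)$ is a homomorphism. For fixed $\gamma$, $\zeta_j(\gamma)$ is a product of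 powers of the $z_{j,i}$ with exponents independent of $j$, so $\rho_j\to\rho$.

The homomorphism $\Gamma\to K^{ab}$ induced by $\rho_j$ factors through $\Gamma^{ab}$. Its image is generated by the elements $\bar\rho(\gamma_i)t_{j,i}$ and the image of $\Theta$, which are finitely many elements of finite order in an abelian group. So the image is finite, and its preimage in $K$ is a proper closed subgroup containing $\rho_j(\Gamma)$. Let $f_j$ be given by Lemma~\ref{lem:deform}. Its centralizer is isomorphic as a topological group to $\mathcal{Z}^\infty(f_{\rho_j})$, which is not a Lie group by Proposition~\ref{prop:nonlie}. Since $f_\rho$ is a K-system by Proposition~\ref{prop:access}, the conjecture fails at $f_\rho$.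
\end{proof}

\subsection{The semisimple case}

Recall that the nonempty closed subsets of a compact metric space form a compact metric space under the Hausdorff metric. If $L_j\to L_\infty$, then $L_\infty$ consists of the limits of convergent sequences $\ell_j\in L_j$, and it contains the limit of every convergent sequence $\ell_{j_i}\in L_{j_i}$ along a subsequence. In particular, a Hausdorff limit of closed subgroups of a compact group is a closed subgroup, abelian if the subgroups are abelian. The groups of $q$-th roots of unity converge to $S^1$, and this drives the counterexample. The next lemma says that a semisimple group cannot be approximated in this way.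

\begin{lemma}\label{lem:isolated}
Let $K$ be a nontrivial compact connected semisimple Lie group. No sequence of proper closed subgroups of $K$ converges to $K$ in the Hausdorff metric.
\end{lemma}

\begin{proof}
Suppose $L_j\neq K$ are closed subgroups with $L_j\to K$. We first show that their Lie algebras $\mathfrak{l}_j$ are eventually equal to a fixed proper ideal. Dividing it out reduces to finite subgroups, which are almost abelian by Jordan's theorem.

\emph{The limit of the Lie algebras.} Pass to a subsequence along which the $\mathfrak{l}_j$ have constant dimension and converge in the Grassmannian to a subspace $\mathfrak{i}\subset\mathfrak{k}$. For $k\in K$ choose $\ell_j\in L_j$ with $\ell_j\to k$. Then $\operatorname{Ad}(\ell_j)\mathfrak{l}_j=\mathfrak{l}_j$ gives $\operatorname{Ad}(k)\mathfrak{i}=\mathfrak{i}$ in the limit, so $\mathfrak{i}$ is an ideal. It is proper, since $\dim\mathfrak{l}_j=\dim\mathfrak{k}$ would make $L_j$ open and closed in the connected group $K$. A semisimple Lie algebra is a direct sum of finitely many simple ideals, and each of its ideals is the sum of some of them. So $\mathfrak{k}=\mathfrak{i}\oplus\mathfrak{i}'$,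 where $\mathfrak{i}$ is a sum (possibly empty) of simple ideals, $\mathfrak{i}'\neq0$ is a semisimple ideal, and $[\mathfrak{i},\mathfrak{i}']=0$.

\emph{The Lie algebras stabilize.} For large $j$, $\mathfrak{l}_j=\{x+\alpha_jx:x\in\mathfrak{i}\}$ for a linear map $\alpha_j:\mathfrak{i}\to\mathfrak{i}'$, and $\alpha_j\to0$. For $x,y\in\mathfrak{i}$ the bracket $[x+\alpha_jx,y+\alpha_jy]=[x,y]+[\alpha_jx,\alpha_jy]$ lies in $\mathfrak{l}_j$, so $\alpha_j[x,y]=[\alpha_jx,\alpha_jy]$. A nonzero homomorphism from a simple algebra cannot be small, for the following reason. Let $\mathfrak{s}$ be a simple ideal in $\mathfrak{i}$ and fix $0\neq x\in\mathfrak{s}$. The operator $\operatorname{ad}_{\mathfrak{s}}x$ is nonzero because $\mathfrak{s}$ has trivial center, and it is skew, so it has an eigenvalue of modulus $R>0$. If $\alpha_j|_{\mathfrak{s}}\neq0$, then it is injective, its kernel being an ideal, and $\operatorname{ad}(\alpha_jx)\circ\alpha_j=\alpha_j\circ\operatorname{ad}x$ on $\mathfrak{s}$. So $\operatorname{ad}(\alpha_jx)$ has an eigenvalue of modulus $R$, and $\|\operatorname{ad}(\alpha_jx)\|\ge R$. This is impossible for large $j$,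 since $\alpha_jx\to0$. There are finitely many $\mathfrak{s}$, so $\alpha_j=0$ and $\mathfrak{l}_j=\mathfrak{i}$ for large $j$.

\emph{Reduction to finite groups.} The ideal $\mathfrak{i}'$ is $\operatorname{Ad}(K)$-invariant because $K$ is connected. Let $p(k)=\operatorname{Ad}(k)|_{\mathfrak{i}'}$ and $K'=p(K)\subset GL(\mathfrak{i}')$. This is a compact connected group with Lie algebra $\operatorname{ad}(\mathfrak{k})|_{\mathfrak{i}'}=\operatorname{ad}(\mathfrak{i}')|_{\mathfrak{i}'}\cong\mathfrak{i}'$. The identity component of $L_j$ is generated by $\exp\mathfrak{i}$, and $p(\exp x)=e^{\operatorname{ad}x}|_{\mathfrak{i}'}=\mathrm{id}$ for $x\in\mathfrak{i}$. The compact group $L_j$ has finitely many components, so $L_j'=p(L_j)$ is finite. As $p$ is uniformly continuous, $L_j'\to K'$.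

\emph{Jordan's theorem} states that for every $n$ there is a constant $c_n$ such that every finite subgroup of $GL_n(\mathbb{C})$ has an abelian normal subgroup of index at most $c_n$. So $L_j'=\bigcup_{i=1}^{c}s_{j,i}\Delta_j$ with $\Delta_j$ an abelian subgroup and $c$ independent of $j$. Pass to a subsequence with $\Delta_j\to\Delta_\infty$, a closed abelian subgroup of $K'$, and $s_{j,i}\to s_i$. Given $k'\in K'$, choose $\ell_j'\in L_j'$ with $\ell_j'\to k'$. For some $i$ and infinitely many $j$ we have $s_{j,i}^{-1}\ell_j'\in\Delta_j$, so $s_i^{-1}k'\in\Delta_\infty$. Thus $\Delta_\infty$ is a closed subgroup of finite index, hence open, and $K'=\Delta_\infty$ by connectedness. Then $\mathfrak{i}'$ is abelian, which contradicts that it is nonzero and semisimple.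
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}(b)]
By Theorem~\ref{thm:dichotomy} and Remark~\ref{rem:closed} it suffices to show that $\rho'(\Gamma)$ is dense for $\rho'$ near $\rho$. The space $\operatorname{Hom}(\Gamma,K)\subset K^\Gamma$ is metrizable because $\Gamma$ is countable. So if the claim fails, there are $\rho_j\to\rho$ with $L_j=\overline{\rho_j(\Gamma)}\neq K$. Along a subsequence, $L_j$ converges to a closed set that contains every $\rho(\gamma)=\lim\rho_j(\gamma)$, hence equals $K$. This contradicts Lemma~\ref{lem:isolated}.
\end{proof}

\begin{remark}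
Case (b) occurs. Let $\Gamma=\langle a_1,b_1,a_2,b_2\mid[a_1,b_1][a_2,b_2]\rangle$ and $K=SU(2)$. Send $b_1,b_2$ to $1$ and $a_1,a_2$ to elements of infinite order in two different one-dimensional tori. The closure of the image contains both tori, so its Lie algebra contains two linearly independent elements of $\mathfrak{su}(2)\cong(\mathbb{R}^3,\times)$ and their bracket. Hence the image is dense.
\end{remark}

\section{Perturbations of toral automorphisms}\label{sec:tori}

Let $A\in GL_d(\mathbb{Z})$ act ergodically on $\mathbb{T}^d=\mathbb{R}^d/\mathbb{Z}^d$. Recall that this holds if and only if no eigenvalue of $A$ is a root of unity; in particular $A-I$ is invertible. Let $E^s_A,E^c_A,E^u_A\subset\mathbb{R}^d$ be the sums of the real generalized eigenspaces for eigenvalues of modulus $<1$, $=1$, $>1$.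

\begin{remark}\label{rem:toriK}
The map $A$ is a K-system, and it is accessible if and only if $E^c_A=0$. By Kronecker's theorem, an integer matrix all of whose eigenvalues have modulus $1$ has only roots of unity as eigenvalues. Together with $|\det A|=1$ this gives $E^s_A,E^u_A\neq0$. The accessibility classes of $A$ are the translates of the image of $V=E^s_A\oplus E^u_A$, which is a null set if $V\neq\mathbb{R}^d$. The closure of this image is an $A$-invariant subtorus. The quotient torus carries an automorphism whose eigenvalues are eigenvalues of $A$ of modulus $1$, so by Kronecker's theorem the quotient is trivial. Thus the image of $V$ is dense. A Borel set of positive measure invariant under a dense group of translations is conull, as in the proof of Proposition~\ref{prop:access}(b), so $A$ is essentially accessible and (F1) applies.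
\end{remark}

For $f$ sufficiently $C^1$-close to $A$ there are continuous $Df$-invariant bundles $E^s_f,E^u_f$, the continuations of $E^s_A,E^u_A$, which converge uniformly to $E^s_A,E^u_A$ as $f\to A$ in $C^1$. This standard form of the persistence of partial hyperbolicity is all we use about them.

If $E^c_A=0$, two orbits on $\mathbb{R}^d$ that stay a bounded distance apart for all time coincide, and a symmetry close to the identity must be the identity. Center directions spoil this argument, since displacement along them neither grows nor decays at a definite rate. The extra input is a point $q$ that the symmetry fixes. If $y$ lies on a stable curve through $q$, then the orbits of $y$ and of its image both converge to the orbit of $q$ at the stable rate, which is faster than any contraction in the center. This leaves only a stable displacement, which is unbounded in backward time.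

\begin{proof}[Proof of Theorem~\ref{thm:tori}]
\emph{Constants.} Put $E^{cu}_A=E^c_A\oplus E^u_A$ and write $w=w^s+w^{cu}$ for $w\in\mathbb{R}^d$. Fix $\lambda<\lambda'<\lambda''<1$ with $\lambda$ larger than the spectral radius of $A|_{E^s_A}$. If a linear map $T$ has spectral radius less than $R$, then $\|T\|\le R$ for the norm $\sum_{n\ge0}R^{-n}|T^nw|$. Apply this to $A$ on $E^s_A$, and to $A^{-1}$ on $E^{cu}_A$, where the spectral radius is at most $1<1/\lambda''$. We obtain a norm $|w|=\max(|w^s|,|w^{cu}|)$ on $\mathbb{R}^d$ with
\[
\lambda_0:=\|A|_{E^s_A}\|<\lambda,\qquad |Aw|\ge\lambda''|w|\quad(w\in E^{cu}_A).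
\]
A lift of $f$ has the form $\tilde f=A+\varphi$ with $\varphi$ smooth and $\mathbb{Z}^d$-periodic, and $\varepsilon=\sup\|D\varphi\|$, which is a Lipschitz constant for $\varphi$, tends to $0$ as $f\to A$ in $C^1$. We take $f$ so close to $A$ that
\begin{equation}\label{eq:eps}
\varepsilon\|(A-I)^{-1}\|<1,\qquad \lambda_0+\varepsilon<\lambda,\qquad \lambda''-\varepsilon>\lambda',
\end{equation}
and that every $v\in E^s_f$ satisfies $|v^{cu}|\le|v^s|$. For such $v$ the vector $Df\,v$ lies in $E^s_f$ as well, so
\begin{equation}\label{eq:contract}
|Df\,v|=|(Df\,v)^s|\le\lambda_0|v^s|+\varepsilon|v|\le\lambda|v| .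
\end{equation}
We also require the corresponding conditions for the pair $(A^{-1},f^{-1})$, with its own constants and norm adapted to $E^u_A\oplus(E^c_A\oplus E^s_A)$. This is possible because $f^{-1}\to A^{-1}$ in $C^1$ as $f\to A$, and the stable bundle of $f^{-1}$ is $E^u_f$.

\emph{Fixed points.} For $m\in\mathbb{Z}^d$ the equation $\tilde f(x)=x+m$ is equivalent to $x=(A-I)^{-1}(m-\varphi(x))$. The right side is a contraction by \eqref{eq:eps}, so there is exactly one solution $x_m$. The fixed points of $f$ are the projections of the points $x_m$. For $l\in\mathbb{Z}^d$ we have $\tilde f(x_m+l)=(x_m+l)+m+(A-I)l$, so $x_{m+(A-I)l}=x_m+l$. Since $(A-I)\mathbb{Z}^d$ has finite index in $\mathbb{Z}^d$, the set $\operatorname{Fix}(f)$ is finite and nonempty.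

Let $g\in\mathcal{Z}^\infty(f)$ be $C^0$-close to $\mathrm{id}$, with lift $\tilde g=\mathrm{id}+\psi$, where $\psi$ is smooth, periodic and small. We need $\|\psi\|_0=\sup|\psi|$ to be smaller than the distance between any two distinct fixed points of $f$, and $(1+\operatorname{Lip}\tilde f)\|\psi\|_0$ to be smaller than the norm of every nonzero integer vector. Since $fg(p)=gf(p)=g(p)$ for $p\in\operatorname{Fix}(f)$, the map $g$ permutes $\operatorname{Fix}(f)$, and the first condition makes it fix every point. If $\tilde p$ is a lift of $p\in\operatorname{Fix}(f)$, then $\psi(\tilde p)\in\mathbb{Z}^d$, so $\tilde g(\tilde p)=\tilde p$ by the second condition. The maps $\tilde g\tilde f$ and $\tilde f\tilde g$ lift the same map, so their difference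
\[
\tilde g\tilde f(x)-\tilde f\tilde g(x)=\psi(\tilde f x)+\tilde f(x)-\tilde f(x+\psi(x))
\]
is an integer vector of norm at most $(1+\operatorname{Lip}\tilde f)\|\psi\|_0$. Hence $\tilde g\tilde f=\tilde f\tilde g$. The map $\tilde g$ is Lipschitz because $D\psi$ is periodic.

\emph{Propagation along stable curves.} Let $q\in\mathbb{R}^d$ satisfy $\tilde g(q)=q$, and let $y$ be joined to $q$ by a $C^1$ curve of length $c_1$ tangent to the lift of $E^s_f$. We claim $\tilde g(y)=y$. Put
\[
w_n=\tilde f^n(y)-\tilde f^n(\tilde g y)=\tilde f^n(y)-\tilde g(\tilde f^ny)=-\psi(\tilde f^ny)\qquad(n\in\mathbb{Z}).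
\]
This sequence has three properties.
\begin{enumerate}
\item[(1)] $|w_n|\le\|\psi\|_0$ for all $n\in\mathbb{Z}$.
\item[(2)] $|w_n|\le c_2\lambda^n$ for $n\ge0$, with $c_2=(1+\operatorname{Lip}\tilde g)c_1$. Indeed, $|\tilde f^ny-\tilde f^nq|\le c_1\lambda^n$ by \eqref{eq:contract}, and $\tilde f^nq=\tilde g\tilde f^nq$, so $|\tilde f^n\tilde gy-\tilde f^nq|=|\tilde g\tilde f^ny-\tilde g\tilde f^nq|\le\operatorname{Lip}(\tilde g)\,c_1\lambda^n$.
\item[(3)] $w_{n+1}=Aw_n+e_n$ with $e_n=\varphi(\tilde f^ny)-\varphi(\tilde f^n\tilde gy)$ and $|e_n|\le\varepsilon|w_n|$, for all $n\in\mathbb{Z}$.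
\end{enumerate}
By (3) and \eqref{eq:eps}, for all $n\in\mathbb{Z}$,
\begin{equation}\label{eq:twoest}
|w^s_{n+1}|\le(\lambda_0+\varepsilon)|w_n|\le\lambda|w_n|,\qquad |w^{cu}_{n+1}|\ge\lambda''|w^{cu}_n|-\varepsilon|w_n| .
\end{equation}
Suppose $w_0\neq0$. Then $w_n\neq0$ for all $n$, since $\tilde f$ is a bijection.

Assume first that $|w^{cu}_n|\ge|w^s_n|$ for some $n\in\mathbb{Z}$. Then $|w_n|=|w_n^{cu}|$, and \eqref{eq:twoest} gives $|w^{cu}_{n+1}|\ge(\lambda''-\varepsilon)|w_n|>\lambda'|w_n|>|w^s_{n+1}|$. The assumption therefore holds for $n+1$, and by induction $|w_{n+i}|\ge\lambda'^{\,i}|w_n|$ for all $i\ge0$. Comparing with (2) gives $|w_n|\le c_2\lambda^n(\lambda/\lambda')^i$ for all large $i$, so $w_n=0$, a contradiction.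

Hence $|w_n|=|w^s_n|$ for all $n\in\mathbb{Z}$, and \eqref{eq:twoest} gives $|w_{n+1}|\le\lambda|w_n|$ for all $n$. Then $|w_{-n}|\ge\lambda^{-n}|w_0|\to\infty$, which contradicts (1). So $w_0=0$, that is, $\tilde g(y)=y$.

This step used about $\tilde g$ only that it is Lipschitz, commutes with $\tilde f$, and differs from the identity by a bounded function. The same properties hold with respect to $\tilde f^{-1}$ and the second norm, so the claim also holds for curves tangent to the lift of $E^u_f$.

\emph{Conclusion.} Let $p\in\operatorname{Fix}(f)$. An $su$-path starting at $p$ lifts to a path starting at a lift $\tilde p$, with pieces tangent to the lifted bundles. Since $\tilde g(\tilde p)=\tilde p$, induction on the pieces shows that $\tilde g$ fixes the endpoint. So $g$ fixes the accessibility class of $p$ pointwise. If one such class is dense, then $g=\mathrm{id}$ by continuity. In that case $\mathrm{id}$ is an isolated point of the topological group $\mathcal{Z}^\infty(f)$ for the $C^0$ topology, so the group is discrete in the $C^0$ topology and in the finer $C^\infty$ topology. It is a $0$-dimensional Lie group, and it is $C^0$-closed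 by Remark~\ref{rem:closed}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{DWWX}
Danijela Damjanovi\'c, Amie Wilkinson, Chengyang Wu, Disheng Xu,
\emph{The symmetries of affine $K$-systems and a program for centralizer rigidity},
arXiv:2504.09084 (2025).

\end{thebibliography}
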